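# Dissipation at rate $|\log\nu|^{-p}$ for diffusion in Sobolev flows

## 1. Lipschitz velocity fields lose energy at rate $\nu$

Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ with $d\ge 2$. A divergence free velocity field $b$ stirs a scalar $u$, and a small diffusivity $\nu>0$ smooths it:
$$\partial_t u^\nu+b\cdot\nabla u^\nu-\nu\Delta u^\nu=0,\qquad u^\nu(0,\cdot)=u_0. \tag{1}$$
Write $\|\cdot\|$ for the $L^2$ norm in space, $|\log\nu|=\log(1/\nu)$, and
$$D_t(\nu)=\nu\int_0^t\|\nabla u^\nu_s\|^2\,ds .$$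
For smooth data, multiplying (1) by $u^\nu$ and integrating gives $\tfrac12\|u^\nu_t\|^2+D_t(\nu)=\tfrac12\|u_0\|^2$, because $\int b\cdot\nabla (u^2/2)=0$. So $D_t(\nu)$ is the energy lost to diffusion by time $t$. How fast must it go to zero as $\nu\to0$? For Lipschitz fields this is easy.

**Proposition 1.** Let $b$ and $u_0$ be smooth on $[0,t]\times\mathbb T^d$ and $\mathbb T^d$, with $\operatorname{div}b=0$. Then
$$D_t(\nu)\le \nu\,t\,\exp\Big(2\int_0^t\|\nabla b_s\|_{L^\infty}ds\Big)\|\nabla u_0\|^2 .$$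

*Proof.* Apply $\partial_i$ to (1), multiply by $\partial_iu$, sum over $i$ and integrate. The term $\int \partial_iu\, b\cdot\nabla\partial_iu$ vanishes since $\operatorname{div}b=0$. What remains is
$$\tfrac12\tfrac{d}{ds}\|\nabla u_s\|^2+\nu\|\nabla^2u_s\|^2=-\int \partial_ib_j\,\partial_ju\,\partial_iu\,dx\le\|\nabla b_s\|_{L^\infty}\|\nabla u_s\|^2. \tag{2}$$
Gronwall bounds $\|\nabla u_s\|^2$ by $\exp(2\int_0^t\|\nabla b\|_\infty)\|\nabla u_0\|^2$. Multiply by $\nu$ and integrate over $[0,t]$. $\square$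

The order $\nu$ cannot be improved. With $b=0$ and $u_0=\cos(2\pi x_1)$ we have $u_t=e^{-4\pi^2\nu t}\cos(2\pi x_1)$, so
$$D_t(\nu)=\tfrac12\big(\|u_0\|^2-\|u_t\|^2\big)=\tfrac14\big(1-e^{-8\pi^2\nu t}\big), \tag{3}$$
which is of order $\nu$.

Now suppose that $\nabla b$ is only in $L^p$ with $p$ finite. The proof stops at the right side of (2). Hölder gives $\|\nabla b\|_{L^p}\|\nabla u\|_{L^{2p'}}^2$ with $p'=p/(p-1)$, and $2p'>2$ is more integrability than we control. Could the good term $\nu\|\nabla^2u\|^2$ pay for it? In $d=2$, Gagliardo–Nirenberg applied to the mean-zero function $\nabla u$ gives $\|\nabla u\|_{L^{2p'}}^2\le C\|\nabla u\|^{2/p'}\|\nabla^2u\|^{2/p}$. By Young's inequality the right side of (2) is then at most $\nu\|\nabla^2u\|^2+C\nu^{-1/(p-1)}\|\nabla b\|_{L^p}^{p'}\|\nabla u\|^2$. Gronwall now produces a factor $\exp(C\nu^{-1/(p-1)})$, which is worse than the trivial bound $D_t\le\frac12\|u_0\|^2$. We need a way to estimate $D_t$ that does not pass through a pointwise-in-time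 bound on $\nabla u$.

## 2. Sobolev fields: what is asked and what is true

**Definition.** Let $b\in L^1(0,t;W^{1,1}(\mathbb T^d))$ be divergence free and $u_0\in L^\infty(\mathbb T^d)$. A *solution* of (1) on $[0,t]$ is a function $u\in L^\infty((0,t)\times\mathbb T^d)$ with
$$\int_0^t\!\!\int u\,(\partial_s\phi+b\cdot\nabla\phi+\nu\Delta\phi)\,dx\,ds+\int u_0\,\phi(0,\cdot)\,dx=0\quad\text{for all }\phi\in C_c^\infty([0,t)\times\mathbb T^d). \tag{4}$$

Lemma 5 below shows that there is exactly one and that it satisfies the energy identity, so $D_t(\nu)$ is well defined.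

Let $T\in(0,+\infty]$. The problem comes from Elia Bruè, Quoc-Hung Nguyen, "Advection diffusion equations with Sobolev velocity field", arXiv:2003.08198 (2020), where two facts are shown.

1. Let $b\in L^\infty([0,T],W^{1,p})$ be divergence free, $p>2$, and $u_0\in W^{1,2}\cap L^\infty$. Then for every finite $t\in(0,T]$ and $\nu\in(0,1/5)$ one has $D_t(\nu)\le C|\log\nu|^{-p+1}$, where $C$ depends only on $p$, $d$, $t$, $\|u_0\|_{W^{1,2}}^2+\|u_0\|_{L^\infty}^2$ and $\|\nabla b\|_{L^\infty_tL^p_x}$.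
2. Let $d\ge2$, $p>2$. There are a divergence free $b\in L^\infty([0,1],W^{1,p})$ and $u_0\in W^{1,2}\cap L^\infty$ such that
$$\limsup_{\nu\to0}|\log\nu|^r D_1(\nu)=+\infty \tag{5}$$
for every $r>p\frac{p-1}{p-2}$.

The conjecture there is that the correct rate is $|\log\nu|^{-p}$: (a) under the hypotheses of item 1, $D_t(\nu)\le C|\log\nu|^{-p}$ with $C$ depending on the same quantities; (b) for all $d\ge2$, $p>2$ there are $b,u_0$ as in item 2 such that (5) holds for every $r>p$. Both parts are true, and here is what we shall prove.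

**Theorem A.** Let $p>1$, let $b\in L^1([0,T],W^{1,p}(\mathbb T^d))$ be divergence free, $u_0\in W^{1,2}\cap L^\infty$, $t\in(0,T]$ finite. Then for all $\nu\in(0,1/5)$
$$D_t(\nu)\le C_{p,d}\Big[\|u_0\|_\infty^2\Big(\int_0^t\|\nabla b_s\|_{L^p}ds\Big)^p|\log\nu|^{-p}+t\,\|u_0\|_\infty^2\,\nu^{1/2}+\|\nabla u_0\|_{L^2}^2\,\nu^{1/4}\Big].$$
Moreover, for each fixed $(b,u_0,t)$, $D_t(\nu)=o(|\log\nu|^{-p})$ as $\nu\to0$.

Since $\nu^{1/4}$ and $\nu^{1/2}$ are at most $C_p|\log\nu|^{-p}$ on $(0,1/5)$, and $\int_0^t\|\nabla b_s\|_{L^p}ds\le t\|\nabla b\|_{L^\infty_tL^p_x}$, Theorem A gives (a).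

**Theorem B.** Let $d\ge2$, $p\ge1$ and let $\varepsilon:(0,1/5)\to(0,\infty)$ be any function with $\varepsilon(\nu)\to0$ as $\nu\to0$. There are a divergence free $b\in L^\infty([0,1],W^{1,p})$ and $u_0\in W^{1,2}\cap L^\infty$ with
$$\limsup_{\nu\to0}\ D_1(\nu)\,|\log\nu|^{p}/\varepsilon(\nu)=+\infty .$$

With $\varepsilon(\nu)=1/\log\log(1/\nu)$ this gives (5) for every $r>p$ with a single pair $(b,u_0)$, that is, (b). By Theorem A, (5) always fails at $r=p$ when $p>1$, and Theorem B says that the $o(|\log\nu|^{-p})$ cannot be quantified.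

**Theorem C.** Let $d\ge2$, $p\ge1$.

1. There are $c,\nu_0>0$ (depending on $p$) such that for each $\nu\in(0,\nu_0)$ there exist divergence free $b$ with $\|\nabla b\|_{L^\infty_tL^p_x}\le1$ and $u_0$ with $\|u_0\|_{W^{1,2}}+\|u_0\|_\infty\le1$ such that $D_1(\nu)\ge c|\log\nu|^{-p}$.
2. There are divergence free $b\in L^\infty([0,1],W^{1,p})$, $u_0\in W^{1,2}\cap L^\infty$ and $c,\nu_0>0$ with $D_1(\nu)\ge c\,|\log\nu|^{-p}(\log\log\frac1\nu)^{-6}$ for all $\nu\in(0,\nu_0)$. Hence $\lim_{\nu\to0}|\log\nu|^rD_1(\nu)=\infty$ for every $r>p$.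

Here is a heuristic for the exponent $p$. In unit time, a strain of size $L$ separates nearby particles by at most a factor $e^{L}$. Diffusion separates them by about $\sqrt\nu$ on its own. To become separated by a distance of order one they need $L\gtrsim|\log\nu|$. With $\|\nabla b\|_{L^p}\le1$, the set where the strain exceeds $L$ has measure at most $L^{-p}$. So a fraction of about $|\log\nu|^{-p}$ of the particles can be separated. Theorem A turns this into Chebyshev's inequality, and Theorem B builds a flow that achieves it.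

## 3. Energy loss as a two-particle variance

We use the following textbook facts. Itô's formula; and Doob's inequalities: if $W$ is a Brownian motion in $\mathbb R^d$, then $\mathbb P(\sup_{s\le t}|W_s|\ge m)\le m^{-2}\mathbb E|W_t|^2$ and $\mathbb E\sup_{s\le t}|W_s|^2\le4\,\mathbb E|W_t|^2$, where $\mathbb E|W_t|^2=dt$; the same holds for the martingale $W-W'$ with $W'$ independent of $W$, where $\mathbb E|W_t-W'_t|^2=2dt$. Also linear parabolic theory: if $b$ is as in Lemma 2 below and $u_0$ is smooth (compactly supported on $\mathbb R^2$), then (1) has a solution in $C([0,t];H^k)$ for every $k$. It is obtained on each time piece, is classical there, and by Sobolev embedding has bounded derivatives.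

**Lemma 2.** On $M=\mathbb T^d$ or $\mathbb R^2$ let $b$ be divergence free and either smooth with all $x$-derivatives bounded, or piecewise constant in time (finitely many pieces) with smooth values bounded with all $x$-derivatives. Let $u_0$ be smooth, compactly supported if $M=\mathbb R^2$. Fix $t$ and let $X,X'$ solve, with the same starting point $x$ and independent Brownian motions $W,W'$,
$$dX_s=-b(t-s,X_s)\,ds+\sqrt{2\nu}\,dW_s \tag{6}$$
(on the torus we lift to $\mathbb R^d$ with periodic $b$). Then for each fixed continuous noise path, $x\mapsto X^x_s$ preserves Lebesgue measure on $M$; moreover $u^\nu(t,x)=\mathbb E\,u_0(X_t^x)$, and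
$$2D_t(\nu)=\|u_0\|^2-\|u^\nu_t\|^2=\int\mathrm{Var}\big(u_0(X^x_t)\big)dx=\tfrac12\int\mathbb E\big|u_0(X^x_t)-u_0(X'^x_t)\big|^2dx. \tag{7}$$

*Proof.* **Step 1 (measure preservation).** This will let us integrate over starting points without knowing where particles go. The path $Y_s=X_s-\sqrt{2\nu}W_s$ solves the ordinary differential equation $\dot Y=-b(t-s,Y+\sqrt{2\nu}W_s)$, whose right side is spatially Lipschitz and divergence free in $Y$. By Liouville's theorem its flow preserves volume, and $X$ is $Y$ followed by a translation. On the torus the flow commutes with integer translations, so it descends to a measure preserving map of $\mathbb T^d$.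

**Step 2 (representation).** We connect $u$ with the particles. By Itô's formula on each time piece,
$$d\,u(t-s,X_s)=\big(-\partial_tu-b\cdot\nabla u+\nu\Delta u\big)(t-s,X_s)\,ds+\sqrt{2\nu}\,\nabla u\cdot dW_s,$$
and the $ds$ term is zero by (1). Since $\nabla u$ is bounded, the stochastic integral is a martingale. Hence $u(t,x)=\mathbb E\,u(0,X_t)=\mathbb E\,u_0(X_t)$.

**Step 3 (variance).** The first equality in (7) is the energy identity. By Step 1, $\int\mathbb E\,u_0(X_t^x)^2dx=\|u_0\|^2$; by Step 2, $\|u_t\|^2=\int(\mathbb E\,u_0(X_t^x))^2dx$. The difference is $\int\mathrm{Var}$. Since $X_t^x$ and $X_t'^x$ are independent with the same law, $\mathrm{Var}(u_0(X))=\frac12\mathbb E|u_0(X)-u_0(X')|^2$. $\square$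

*Example.* Take $b=0$ and $u_0=\cos(2\pi x_1)$. Then $X_t-X_t'=\sqrt{2\nu}(W_t-W'_t)$ has Gaussian first coordinate $G$ of variance $4\nu t$, and
$$D_t(\nu)=\tfrac14\int\mathbb E|\cos(2\pi X^1_t)-\cos (2\pi X'^1_t)|^2dx=\tfrac14\big(\tfrac12+\tfrac12-\mathbb E\cos(2\pi G)\big)=\tfrac14\big(1-e^{-8\pi^2\nu t}\big),$$
which agrees with (3).

Now redo the Lipschitz case with (7). This proof, unlike that of Proposition 1, will survive.

**Proposition 3.** For smooth $b$, $u_0$ on the torus, $D_t(\nu)\le4d\,\nu t\,\exp\big(2\int_0^t\|\nabla b_s\|_\infty ds\big)\|\nabla u_0\|_\infty^2$.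

*Proof.* Put $N=\sqrt{2\nu}\sup_{s\le t}|W_s-W_s'|$ and $\Delta_s=X_s-X'_s-\sqrt{2\nu}(W_s-W'_s)$, so $\Delta_0=0$ and $|X_s-X_s'|\le|\Delta_s|+N$. Then $|\dot\Delta_s|\le\|\nabla b_{t-s}\|_\infty(|\Delta_s|+N)$, so $|\Delta_t|+N\le N\exp(\int_0^t\|\nabla b_s\|_\infty ds)$. By (7), $D_t\le\frac14\|\nabla u_0\|^2_\infty\exp(2\int_0^t\|\nabla b_s\|_\infty ds)\,\mathbb E N^2$, and $\mathbb EN^2\le2\nu\cdot4\cdot2dt=16d\nu t$ by Doob. $\square$

The Lipschitz bound was used only at the two points $X_s,X_s'$ actually visited. So a Lipschitz "constant" that depends on the point, and is in $L^p$ as a function of the point, is enough to start: by measure preservation we know its distribution along a typical trajectory.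

## 4. Rough velocity fields: uniqueness and stability of the dissipation

The particle picture is for smooth fields, so we need to know that $D_t(\nu)$ passes to limits. The tool is a commutator estimate.

**Lemma 4 (commutator).** Let $\eta_\epsilon$ be a standard spatial mollifier, $b\in W^{1,q'}(\mathbb T^d)$ divergence free, $u\in L^q(\mathbb T^d)$, with $(q,q')=(\infty,1)$ or $(2,2)$. Then $r_\epsilon=b\cdot\nabla(u*\eta_\epsilon)-(\operatorname{div}(bu))*\eta_\epsilon$ satisfies $\|r_\epsilon\|_{L^1}\le C\|\nabla b\|_{L^{q'}}\|u\|_{L^q}$, and $r_\epsilon\to0$ in $L^1$.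

*Proof.* Moving the divergence onto the mollifier,
$$r_\epsilon(x)=\int u(y)\,(b(x)-b(y))\cdot\nabla\eta_\epsilon(x-y)\,dy=\int u(x-\epsilon z)\,\frac{b(x)-b(x-\epsilon z)}{\epsilon}\cdot\nabla\eta(z)\,dz,$$
with $y=x-\epsilon z$. Since $\|b(\cdot)-b(\cdot-\epsilon z)\|_{L^{q'}}\le\epsilon|z|\|\nabla b\|_{L^{q'}}$, Hölder gives the bound with $C=\int|z||\nabla\eta|dz$. By this bound, which is uniform in $\epsilon$, it suffices to prove convergence for $b$ in a dense class, so replace $b$ by a smooth divergence free approximation in $W^{1,q'}$. For smooth $b$ the same formula gives $\|r_\epsilon\|_{L^1}\le C\|\nabla b\|_\infty\|u\|_{L^1}$, so by density in $L^1$ we may also take $u$ smooth. For smooth $b,u$ with $\operatorname{div}b=0$, $r_\epsilon=b\cdot\nabla(u*\eta_\epsilon)-(b\cdot\nabla u)*\eta_\epsilon\to0$ uniformly. $\square$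

If $b\in L^1_tW^{1,1}$ and $u\in L^\infty_{t,x}$ (or $b\in L^2_tW^{1,2}$ and $u\in L^2_{t,x}$), then $\|r_\epsilon(s)\|_{L^1}\to 0$ for a.e. $s$ and it is dominated by the integrable function $C\|\nabla b_s\|_{L^{q'}}\|u_s\|_{L^q}$. Hence $r_\epsilon\to0$ in $L^1_{t,x}$.

**Lemma 5.** Let $b\in L^1(0,t;W^{1,1}(\mathbb T^d))$ be divergence free, $u_0\in L^\infty$, $\nu>0$.

(i) There is exactly one solution $u$ on $[0,t]$. It satisfies $\|u\|_\infty\le\|u_0\|_\infty$, $u\in C([0,t];L^2)\cap L^2H^1$, and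
$$\tfrac12\|u_s\|^2+\nu\int_0^s\|\nabla u\|^2=\tfrac12\|u_0\|^2\quad\text{for all }s\le t. \tag{8}$$

(ii) If $b_k\in L^1W^{1,1}$ are divergence free, $b_k\to b$ in $L^1_{t,x}$, and $u_{0,k}\to u_0$ in $L^2$, bounded in $L^\infty$, then the corresponding solutions satisfy $\nu\int_0^s\|\nabla u_k\|^2\to\nu\int_0^s\|\nabla u\|^2$ for all $s\le t$.

*Proof.* **Step 1 (a continuous representative).** We need values $u_s$ at every time. Testing (4) with $\psi(s)\varphi(x)$ shows that $s\mapsto\int u_s\varphi$ has the integrable weak derivative $\int u(b\cdot\nabla\varphi+\nu\Delta\varphi)$ and starts at $\int u_0\varphi$. Use the absolutely continuous representative for a countable dense family of $\varphi\in C^\infty$. Since $|\int u_s\varphi|\le\|u\|_\infty\|\varphi\|_{L^1}$, this defines $u_s\in L^\infty$ for every $s$, and $u\in C_w([0,t];L^2)$ with $u_{s=0}=u_0$.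

**Step 2 (energy equality for every solution).** It implies uniqueness. The function $u_\epsilon=u*\eta_\epsilon$ satisfies $\partial_su_\epsilon=-(\operatorname{div}(bu))*\eta_\epsilon+\nu\Delta u_\epsilon$, so it is absolutely continuous in time with values in $C^k$ for every $k$, and
$$\partial_su_\epsilon+b\cdot\nabla u_\epsilon-\nu\Delta u_\epsilon=r_\epsilon,\qquad r_\epsilon\to0\ \text{in }L^1_{t,x}.$$
Multiply by $u_\epsilon$ and integrate; $\int b\cdot\nabla(u_\epsilon^2/2)=0$. Thus $\frac12\|u_\epsilon(s)\|^2+\nu\int_0^s\|\nabla u_\epsilon\|^2=\frac12\|u_\epsilon(0)\|^2+O(\|u\|_\infty\|r_\epsilon\|_{L^1_{t,x}})$. As $\epsilon\to0$, $u_\epsilon(s)\to u_s$ in $L^2$ for each $s$. The bound on $\nabla u_\epsilon$ gives $u\in L^2H^1$, hence $\nabla u_\epsilon=(\nabla u)*\eta_\epsilon\to\nabla u$ in $L^2_{t,x}$, and (8) follows. By (8), $s\mapsto\|u_s\|$ is continuous, which with weak continuity gives $u\in C([0,t];L^2)$. The difference of two solutions is a solution with zero datum, hence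 zero by (8).

**Step 3 (existence and the sup bound).** Extend $b$ by $0$ in time and mollify in space-time to get smooth divergence free $b_k\to b$ in $L^1_{t,x}$; mollify $u_0$. The classical solutions $u_k$ are bounded by $\|u_0\|_\infty$ by the maximum principle. Along a subsequence $u_k\rightharpoonup^*u$ in $L^\infty$. Since $b_k\to b$ strongly in $L^1$, $b_ku_k\rightharpoonup bu$ as distributions, so $u$ satisfies (4), and $\|u\|_\infty\le\|u_0\|_\infty$.

**Step 4 (lower semicontinuity in (ii)).** The $u_k$ are bounded in $L^\infty$ by (i). As in Step 3 every weak-* limit point is a solution for $(b,u_0)$, so by uniqueness the whole sequence converges, $u_k\rightharpoonup^*u$. By (8) the $\nabla u_k$ are bounded in $L^2_{t,x}$, so $\nabla u_k\rightharpoonup\nabla u$, and $\liminf_k\nu\int_0^s\|\nabla u_k\|^2\ge\nu\int_0^s\|\nabla u\|^2$.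

**Step 5 (upper semicontinuity in (ii)).** We need convergence at each time. For $\varphi\in C^\infty$, $\frac d{ds}\int u_k\varphi=\int u_k(b_k\cdot\nabla\varphi+\nu\Delta\varphi)$ is bounded by $C_\varphi(\|b_k(s)\|_{L^1}+\nu)$, which is equi-integrable in $s$ because $b_k\to b$ in $L^1_{t,x}$. So the functions $s\mapsto\int u_k(s)\varphi$ are equicontinuous and bounded. By Arzelà–Ascoli they converge uniformly along subsequences, and the limit must be $\int u_s\varphi$. Using a countable dense set of $\varphi$ and the $L^2$ bound, $u_k(s)\rightharpoonup u(s)$ in $L^2$ for each $s$. Therefore, by (8),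
$$\limsup_k\nu\int_0^s\|\nabla u_k\|^2=\limsup_k\tfrac12\big(\|u_{0,k}\|^2-\|u_k(s)\|^2\big)\le\tfrac12\big(\|u_0\|^2-\|u(s)\|^2\big)=\nu\int_0^s\|\nabla u\|^2.\qquad\square$$

*Remark (the hypotheses of item 1).* If $p>2$ and $b\in L^\infty_tW^{1,p}$, then $b\in L^2_tW^{1,2}$ on finite intervals, and the solution is unique even among distributional solutions in $L^2_{t,x}$. Indeed, let $u\in L^2_{t,x}$ solve (1) with zero datum. Again $r_\epsilon\to0$ in $L^1_{t,x}$. Multiply the equation of $u_\epsilon$ by $\beta'(u_\epsilon)$, $\beta(z)=\sqrt{1+z^2}-1$. Since $\beta$ is convex with $|\beta'|\le1$, $\int\beta'(u_\epsilon)\Delta u_\epsilon\le0$ and $\int\beta(u_\epsilon(s))\le\|r_\epsilon\|_{L^1_{t,x}}\to0$. As $u_\epsilon\to u$ in $L^2_{t,x}$, Fatou gives $u=0$.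

## 5. A Lipschitz constant that depends on the point: proof of Theorem A

Let $M$ be the Hardy–Littlewood maximal operator on $\mathbb R^d$, $Mf(x)=\sup_{r>0}|B(x,r)|^{-1}\int_{B(x,r)}|f|$. It is bounded on $L^q(\mathbb R^d)$ for $q>1$. For example, in one dimension, $M1_{[0,1]}(x)=\frac1{2x}$ for $x>1$ (the best radius is $r=x$), which is in $L^q$ at infinity exactly for $q>1$. It is also bounded on $L^q(\mathbb T^d)$, $q>1$, when acting on periodic functions. For radii at most $1$ and $x\in[0,1]^d$, only the values of $f$ on $[-1,2]^d$ matter, so the bound on $\mathbb R^d$ applied to $f1_{[-1,2]^d}$ suffices; for radii above $1$ the averages are at most $C_d\|f\|_{L^1(\mathbb T^d)}$.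

**Lemma 6.** For $f\in C^1(\mathbb R^d)$ and all $x,y$,
$$|f(x)-f(y)|\le C_d|x-y|\big(M|\nabla f|(x)+M|\nabla f|(y)\big). \tag{9}$$

*Proof.* We compare both values with one average. Let $r=|x-y|>0$ and let $E$ be the closed ball of radius $r/2$ around the midpoint, so $E\subset \overline{B(x,r)}\cap\overline{B(y,r)}$ and $|E|=c_dr^d$. For $z=x+\varrho\sigma\in E$ with $|\sigma|=1$, $|f(z)-f(x)|\le\int_0^{\varrho}|\nabla f(x+\rho\sigma)|d\rho$. Integrating in polar coordinates over $\varrho\le r$,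
$$\int_E|f(z)-f(x)|dz\le\int_0^r\varrho^{d-1}d\varrho\int_{S^{d-1}}\!\int_0^r|\nabla f(x+\rho\sigma)|\,d\rho\,d\sigma=\frac{r^d}{d}\int_{B(x,r)}\frac{|\nabla f(z)|}{|z-x|^{d-1}}dz .$$
Split $B(x,r)$ into the annuli $2^{-k-1}r\le|z-x|<2^{-k}r$, $k\ge0$. The last integral is at most $\sum_k(2^{-k-1}r)^{1-d}|B(x,2^{-k}r)|\,M|\nabla f|(x)=C_d\,r\,M|\nabla f|(x)$. Dividing by $|E|$, $|f(x)-\frac1{|E|}\int_Ef|\le C_drM|\nabla f|(x)$. The same holds at $y$. $\square$

*Proof of Theorem A.* **Step 1 (the pathwise bound, smooth case).** We repeat Proposition 3 with (9). Let $b,u_0$ be smooth, $g_s=M|\nabla b_s|$, $h=M|\nabla u_0|$, and take $X,X'$ from Lemma 2, and $N$, $\Delta_s$ as in the proof of Proposition 3; $N>0$ almost surely. Since $|X_s-X'_s|\le|\Delta_s|+N$,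
$$|\dot\Delta_s|=|b(t-s,X_s)-b(t-s,X_s')|\le C_d(|\Delta_s|+N)\big(g_{t-s}(X_s)+g_{t-s}(X'_s)\big).$$
Hence for a.e. $s$, $\frac d{ds}\log(1+|\Delta_s|/N)\le|\dot\Delta_s|/(N+|\Delta_s|)\le C_d(g_{t-s}(X_s)+g_{t-s}(X'_s))$. With $\Gamma:=C_d\int_0^t(g_{t-s}(X_s)+g_{t-s}(X'_s))ds$ we get $|\Delta_t|\le N(e^\Gamma-1)$, so
$$|X_t-X'_t|\le N e^\Gamma. \tag{10}$$

**Step 2 (the exponent is in $L^p$).** By Minkowski, then measure preservation for each fixed noise path, then the maximal theorem (this is where $p>1$ is used),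
$$\|\Gamma\|_{L^p(dx\otimes\mathbb P)}\le2C_d\int_0^t\|g_s\|_{L^p}ds\le C\int_0^t\|\nabla b_s\|_{L^p}ds. \tag{11}$$

**Step 3 (three events).** We now bound $D_t(\nu)=\frac14\int\mathbb E|u_0(X_t)-u_0(X_t')|^2dx$, from (7).

* On $\Gamma>\frac18|\log\nu|$ the integrand is at most $4\|u_0\|_\infty^2$. By Chebyshev the contribution is at most $\|u_0\|_\infty^2(8/|\log\nu|)^p\|\Gamma\|_{L^p}^p$.
* On $N>\nu^{1/4}$: by Doob, $\mathbb P(N>\nu^{1/4})\le2\nu\cdot2dt\cdot\nu^{-1/2}=4dt\,\nu^{1/2}$, so the contribution is at most $C_d\|u_0\|_\infty^2t\,\nu^{1/2}$.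
* Otherwise (10) gives $|X_t-X'_t|\le\nu^{1/4}\nu^{-1/8}=\nu^{1/8}$. By (9) for $u_0$, measure preservation and the maximal theorem in $L^2$, the contribution is at most $C\nu^{1/4}\int\mathbb E(h(X_t)+h(X'_t))^2dx\le C\nu^{1/4}\|h\|^2\le C\nu^{1/4}\|\nabla u_0\|_{L^2}^2$.

With (11) this is the claimed bound for smooth data.

**Step 4 (general data).** Extend $b$ by $0$ in time outside $[0,t]$ and mollify in space-time; mollify $u_0$. Then $b_k$ is smooth and divergence free, $b_k\to b$ in $L^1_{t,x}$, $u_{0,k}\to u_0$ in $L^2$, and none of the norms in the bound increases. By Lemma 5(ii) the bound passes to the limit.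

**Step 5 (the little-$o$).** We gain because the bounded part of $\nabla b$ cannot make $\Gamma$ as large as $|\log\nu|$. Given $\eta>0$, choose $m$ such that $B_1=\nabla b\,1_{|\nabla b|\le m}$ and $B_2=\nabla b-B_1$ satisfy $\|B_2\|_{L^1(0,t;L^p)}\le\eta$; this is possible by dominated convergence, first in $x$ and then in $s$. For the mollified fields of Step 4, $\nabla b_k=(B_1)_k+(B_2)_k$ with $|(B_1)_k|\le m$ and $\|(B_2)_k\|_{L^1L^p}\le\eta$. So $g\le m+M|(B_2)_k|$ and $\Gamma\le2C_dtm+\Gamma_2$, where, as in (11), $\|\Gamma_2\|_{L^p(dx\otimes\mathbb P)}\le C\eta$. If $|\log\nu|\ge32C_dtm$, then $\{\Gamma>\frac18|\log\nu|\}\subset\{\Gamma_2>\frac1{16}|\log\nu|\}$, which has $dx\otimes\mathbb P$-measure at most $C\eta^p|\log\nu|^{-p}$, uniformly in $k$. The other two contributions in Step 3 are $o(|\log\nu|^{-p})$ uniformly in $k$. Letting $k\to\infty$ by Lemma 5(ii), $\limsup_{\nu\to0}|\log\nu|^pD_t(\nu)\le C\|u_0\|_\infty^2\eta^p$. Now $\eta\to0$. $\square$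

## 6. Concentrated strain, and why a steady shear is too slow

For lower bounds we work in $d=2$ first. If $b,u_0$ are given on $\mathbb T^2$, then $(b(t,x_1,x_2),0)$ and $u_0(x_1,x_2)$ on $\mathbb T^d$ have the same norms, and by uniqueness $u^\nu$ depends only on $(x_1,x_2)$, so $D_1(\nu)$ is the same. Thus Theorems B and C follow from the case $d=2$.

The heuristic of Section 2 says: put a strain of size $L$ on a square of side about $\ell$, with $L^p\ell^2\approx1$. So let $V(\tau,y)$ be a field on $\mathbb R^2$ of unit size and unit length scale, supported in a fixed square, and let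
$$b(t,x)=L\ell\,V\big(Lt,\tfrac{x-c}{\ell}\big). \tag{12}$$
Then $\|\nabla b(t)\|_{L^p}^p=L^p\ell^2\|\nabla V(Lt)\|_{L^p(\mathbb R^2)}^p$. In the variables $y=(x-c)/\ell$, $\tau=Lt$, equation (1) becomes $\partial_\tau u+V\cdot\nabla u=\kappa\Delta u$ with $\kappa=\nu/(\ell^2L)$, and the time interval $[0,1]$ becomes $[0,L]$. Suppose that in the rescaled cell a fixed amount of energy is lost by time $C\log(1/\kappa)$. Then we may take $L\approx C\log(1/\kappa)\approx C|\log\nu|$, and the loss on the torus is about $\ell^2\approx|\log\nu|^{-p}$. Everything is thus reduced to one question: is there a $V$ that dissipates a fixed amount by time $O(\log(1/\kappa))$?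

The first candidate is a steady shear, $V(y)=(0,\cos y_1)$. It fails. Let $X,X'$ start together, $N=\sqrt{2\kappa}\sup_{r\le s}|W_r-W_r'|$. The first coordinates differ by at most $N$ at all times up to $s$; hence the velocities differ by at most $N$, and the second coordinates by at most $N+sN$. So $|X_s-X'_s|\le N(2+s)$ and $\mathbb E|X_s-X'_s|^2\le(2+s)^2\cdot2\kappa\cdot4\cdot4s=32\kappa s(2+s)^2$. For $s\le C\log(1/\kappa)$ this tends to zero, so the variance of a fixed Lipschitz datum tends to zero as well. Separation has to be exponential, not linear.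

So change the direction of the shear at random. Here is the computation to keep in mind. Let $\omega$ be uniform on the unit circle, $\omega^\perp$ its rotation by a quarter turn, and apply the shear matrix $I+\sigma\,\omega^\perp\otimes\omega$ to a unit vector $e=\cos\alpha\,\omega+\sin\alpha\,\omega^\perp$. The squared length becomes $\cos^2\alpha+(\sin\alpha+\sigma\cos\alpha)^2=1+\sigma\sin2\alpha+\sigma^2\cos^2\alpha$. Since $\alpha$ is uniform,
$$\mathbb E\,\tfrac12\log\big(1+\sigma\sin2\alpha+\sigma^2\cos^2\alpha\big)=\tfrac12\Big(\tfrac{\sigma^2}2-\tfrac{\sigma^2}4\Big)+O(\sigma^3)=\tfrac{\sigma^2}8+O(\sigma^3)>0 .$$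
The first order term averages to zero and the second order term is positive. The mean log-distance of two particles therefore grows linearly in time, which is exponential separation.

Three things stand between this and a proof. The particles start at the same point, where $\log|z|=-\infty$, and only noise separates them. The field must have compact support, so particles near the boundary of the cell do not feel a clean shear. And the shear is linear only over short distances. The first is handled by the regularized function $\frac12\log(|z|^2+K\kappa)$, the second by taking the cell large, the third by stopping at distance one.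

## 7. A random shear raises the mean logarithmic separation

For $R\ge2$ put $Q=[-R,R]^2$, $Q'=[-R+1,R-1]^2$. Let $\chi(x)=\zeta(x_1)\zeta(x_2)\in C_c^\infty$ be supported in the interior of $Q$, $0\le\chi\le1$, $\chi=1$ on $Q'$, with derivatives bounded independently of $R$. Let $\omega$ be uniform on $S^1$ and $\theta$ uniform on $[0,2\pi)$, independent, and with $\nabla^\perp=(-\partial_2,\partial_1)$ set
$$v=\nabla^\perp\big(\chi(x)\sin(\omega\cdot x+\theta)\big),\qquad\text{so}\quad v(x)=\omega^\perp\cos(\omega\cdot x+\theta)\ \text{on }Q'. \tag{13}$$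
For instance, $\omega=(1,0)$, $\theta=0$ gives $v=(0,\cos x_1)$ on $Q'$, the shear of Section 6. The field $v$ is smooth, divergence free and supported in $Q$. We have $\mathbb E\,v(x)=0$ for every $x$ (average over $\theta$), and $v$ and $-v$ have the same law (replace $\theta$ by $\theta+\pi$). Finally $\|v\|_{C^5}\le C_0$ with $C_0$ absolute, that is, a numerical constant, independent of $R,\omega,\theta$.

One *step* of duration $\delta\in(0,1]$ from $(x,y)\in\mathbb R^4$ means: draw $v$, then solve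
$$dX=v(X)\,ds+\sqrt{2\kappa}\,dW,\quad dX'=v(X')\,ds+\sqrt{2\kappa}\,dW',\qquad(X_0,X'_0)=(x,y), \tag{14}$$
up to time $\delta$, with independent $W,W'$, independent of $v$. The two particles feel the same $v$.

**Lemma 7 (one step).** There are absolute constants $\delta\in(0,1]$, $K\ge2$, $\kappa_0\in(0,1/K]$, $\lambda,B>0$, independent of $R$, such that for $\kappa\le\kappa_0$, $a=K\kappa$, $\varphi(z)=\frac12\log(|z|^2+a)$, $f(x,y)=\varphi(x-y)$:
$$\mathbb E f(X_\delta,X'_\delta)-f(x,y)\ \ge\ \begin{cases}\lambda & \text{if }x,y\in Q',\ |x-y|\le1,\\ -B&\text{always,}\end{cases}$$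
the expectation being over $v$ and the noise.

*Proof.* Write $z=x-y$, $\rho=(|z|^2+a)^{1/2}$, and $w=v(x)-v(y)$, so $|w|\le C|z|$. For fixed $v$ the generator of (14) is $\mathcal L=\mathsf T+\kappa\Delta$, with $\mathsf T=v(x)\cdot\nabla_x+v(y)\cdot\nabla_y$ and $\Delta=\Delta_x+\Delta_y$. Throughout, $C$ denotes absolute constants that do not depend on $R$, $\kappa\le1$, $\delta\le1$ or $K\ge2$. That $C$ does not depend on $K$ is essential, since $K$ is chosen at the end. We use only $\kappa\le a\le\rho^2$ and $|z|\le\rho$.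

*Use of Dynkin's formula.* For fixed $a>0$, the functions $F$ to which we apply it ($f$, $\mathsf Tf$, $\mathsf T^2f$, $\rho^{-2}$, $\rho^{-4}$, and $h$ below) are smooth on $\mathbb R^4$ with all derivatives of order at least $1$ bounded; all but $f$ are bounded, and $f$ grows at most logarithmically. So the stochastic integral in Itô's formula has bounded integrand and is a martingale, $F(X_s,X'_s)$ is integrable, $\mathcal LF$ is bounded, and $\mathbb E F_s=F+\int_0^s\mathbb E[\mathcal LF]_r\,dr$, where the index denotes evaluation at $(X_s,X_s')$.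

**Step 1 (weights along the step).** We show that the natural weights change by at most constant factors during a step. First, $\nabla\varphi=z/\rho^2$, and
$$|\partial^\alpha\varphi|\le C_{|\alpha|}\,\rho^{-|\alpha|}\qquad(|\alpha|\ge1). \tag{15}$$
Indeed $\varphi(z)=\frac12\log a+\varphi_1(z/\sqrt a)$ with $\varphi_1(\xi)=\frac12\log(|\xi|^2+1)$. By induction $\partial^\alpha\varphi_1=P/(1+|\xi|^2)^{|\alpha|}$ with a polynomial $P$ of degree at most $|\alpha|$, so $|\partial^\alpha\varphi_1|\le C(1+|\xi|^2)^{-|\alpha|/2}$; rescale. Next, in two dimensions, using $\Delta_zG=\frac1r(rG')'$ for radial $G$,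
$$\Delta f=2\Delta_z\varphi=\frac{4a}{\rho^4},\qquad\Delta_z\rho^{-2}=\frac{4|z|^2-4a}{\rho^6},\qquad\Delta_z\rho^{-4}=-8\rho^{-6}+24|z|^2\rho^{-8}\ge-8\rho^{-6}. \tag{16}$$
Put $h=(|z|^2+\kappa)/\rho^2=1-(a-\kappa)\rho^{-2}$. Since $\mathsf T\rho^{-4}=-4\,w\cdot z\,\rho^{-6}$ and $\mathsf T\rho^{-2}=-2\,w\cdot z\,\rho^{-4}$, with $|w\cdot z|\le C|z|^2$:

* $\mathcal L\rho^{-4}\ge-C|z|^2\rho^{-6}-16\kappa\rho^{-6}\ge-C\rho^{-4}$;
* $\mathcal L\rho^{-2}\le C|z|^2\rho^{-4}+8\kappa|z|^2\rho^{-6}\le C\rho^{-2}$;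
* $\mathcal Lh=-(a-\kappa)\mathcal L\rho^{-2}\le Ca|z|^2\rho^{-4}+8\kappa a\cdot a\rho^{-6}\le C|z|^2\rho^{-2}+8\kappa\rho^{-2}\le Ch$.

By Dynkin and Gronwall, for $s\le1$,
$$\mathbb E\rho_s^{-4}\ge e^{-C}\rho^{-4},\qquad\mathbb E\rho_s^{-2}\le C\rho^{-2},\qquad\mathbb Eh_s\le Ch. \tag{17}$$

**Step 2 (structure of the iterated derivatives).** We need to bound $\mathsf T^2f$, $\mathsf T^3f$ and the errors $\kappa\Delta\mathsf Tf$, $\kappa\Delta\mathsf T^2f$ by the weights of Step 1. Call a *term of type $j$* ($j\ge1$) an expression $a^1\cdots a^j\,\partial_{i_1\cdots i_j}\varphi(x-y)$ with $a^l=A^l(x)-A^l(y)$, where each $A^l$ is smooth with bounded derivatives; then $|a^l|\le C|z|$. For example, $\mathsf Tf=w_i\,\partial_i\varphi$ is a sum of terms of type 1. Since $\mathsf T(A(x)-A(y))=(v\cdot\nabla A)(x)-(v\cdot\nabla A)(y)$ and $\mathsf T\,\partial^\alpha\varphi=w_i\,\partial_i\partial^\alpha\varphi$, $\mathsf T$ maps a term of type $j$ to a finite sum of terms of types $j$ and $j+1$. So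 $\mathsf Tf,\mathsf T^2f,\mathsf T^3f$ are finite sums of terms of types $1,2,3$ with coefficients controlled by $C_0$. Each term is at most $C|z|^2/\rho^2$: for $j=1$ since $|\nabla\varphi|\le|z|/\rho^2$, and for $j\ge2$ by (15), since $|z|^j\rho^{-j}\le|z|^2\rho^{-2}$.

Now apply $\Delta$ to a term of type $j$ in $\mathsf Tf$ or $\mathsf T^2f$. If both derivatives fall on $\varphi$, the result is at most $C|z|^j\rho^{-j-2}$; if one does, at most $C|z|^{j-1}\rho^{-j-1}$; if they fall on different $a^l$ (only for $j\ge2$), at most $C|z|^{j-2}\rho^{-j}$. All are at most $C\rho^{-2}$. If both fall on the same $a^l$, we get $\Delta A^l(x)-\Delta A^l(y)$ in place of $a^l$, a term again of type $j$, hence at most $C|z|^2/\rho^2$. All this uses at most five derivatives of $v$. Therefore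
$$\kappa|\Delta\mathsf Tf|\le C\kappa\rho^{-2}+C\kappa|z|^2\rho^{-2},\qquad|\mathcal L\mathsf T^2f|\le|\mathsf T^3f|+\kappa|\Delta\mathsf T^2f|\le Ch. \tag{18}$$

**Step 3 (second order expansion in time).** We isolate the two terms that give the gain. Apply Dynkin to $f$, then to $\mathsf Tf$, then to $\mathsf T^2f$. For fixed $v$,
$$\mathbb Ef_\delta-f=\kappa\int_0^\delta\mathbb E\frac{4a}{\rho_s^4}ds+\delta\,\mathsf Tf+\frac{\delta^2}2\mathsf T^2f+\int_0^\delta(\delta-s)\,\kappa\,\mathbb E[\Delta\mathsf Tf]_s\,ds+\int_0^\delta\frac{(\delta-s)^2}2\,\mathbb E[\mathcal L\mathsf T^2f]_s\,ds. \tag{19}$$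
By (17), the first term is at least $4e^{-C}\kappa\delta a\rho^{-4}$. For the fourth, $\mathbb E[\kappa\rho^{-2}]_s\le C\kappa\rho^{-2}$ and $\mathbb E[\kappa|z|^2\rho^{-2}]_s\le\kappa\,\mathbb Eh_s\le C\kappa h\le C\kappa|z|^2\rho^{-2}+C\kappa\rho^{-2}$, so it is at most $C\delta^2(\kappa\rho^{-2}+\kappa|z|^2\rho^{-2})$ in absolute value. The fifth is at most $C\delta^3h$.

**Step 4 (average over the shear).** We compute the mean of the second and third terms. Always $\mathbb E\,\mathsf Tf=\mathbb E\,w\cdot\nabla\varphi=0$. Let $x,y\in Q'$. On $Q'$, $v\cdot\nabla v=0$, because there $v$ points along $\omega^\perp$ and depends only on $\omega\cdot x$. Hence $\mathsf T w=0$ and $\mathsf T^2f=w_iw_j\partial_{ij}\varphi$, with $\nabla^2\varphi=I\rho^{-2}-2z\otimes z\,\rho^{-4}$. Here $w=\omega^\perp(\cos(\omega\cdot x+\theta)-\cos(\omega\cdot y+\theta))$, and the mean over $\theta$ of the squared bracket is $1-\cos(\omega\cdot z)$. Write $\omega\cdot z=|z|\cos\alpha$, so $(\omega^\perp\cdot z)^2=|z|^2\sin^2\alpha$,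 with $\alpha$ uniform. From $\frac{u^2}2-\frac{u^4}{24}\le1-\cos u\le\frac{u^2}2$ and $\mathbb E\cos^2\alpha=\frac12$, $\mathbb E\cos^4\alpha=\frac38$, $\mathbb E\sin^2\alpha\cos^2\alpha=\frac18$, for $|z|\le1$,
$$\mathbb E\,\mathsf T^2f\ge\frac1{\rho^2}\Big(\frac{|z|^2}4-\frac{|z|^4}{64}\Big)-\frac{2|z|^2}{\rho^4}\cdot\frac{|z|^2}{16}\ge\frac{|z|^2}{\rho^2}\Big(\frac14-\frac1{64}-\frac18\Big)\ge\frac{|z|^2}{10\rho^2}.$$
With (19) we obtain, for an absolute constant $C_1\ge1$ and all $x,y\in Q'$, $|z|\le1$,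
$$\mathbb Ef_\delta-f\ge4e^{-C_1}\kappa\delta\frac a{\rho^4}+\frac{\delta^2}{20}\frac{|z|^2}{\rho^2}-C_1\delta^2\Big(\frac\kappa{\rho^2}+\frac{\kappa|z|^2}{\rho^2}\Big)-C_1\delta^3\Big(\frac{|z|^2}{\rho^2}+\frac\kappa{\rho^2}\Big). \tag{20}$$

**Step 5 (choice of constants).** Far apart, the shear term wins; close together, the noise term wins. Choose $\delta\le1$ with $C_1\delta\le\frac1{80}$ and $2C_1\delta\le e^{-C_1}$; then $K\ge\max(2,160C_1)$; then $\kappa_0\le\min(\frac1{80C_1},\frac1K)$. The two negative terms with $|z|^2/\rho^2$ cost at most $\frac{\delta^2}{80}\frac{|z|^2}{\rho^2}$ each, so the right side of (20) is at least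
$$4e^{-C_1}\kappa\delta\frac a{\rho^4}+\frac{\delta^2}{40}\frac{|z|^2}{\rho^2}-2C_1\delta^2\frac\kappa{\rho^2}.$$

* If $|z|^2\ge a=K\kappa$, then $2C_1\kappa\le\frac{2C_1}K|z|^2\le\frac{|z|^2}{80}$, so this is at least $\frac{\delta^2}{80}\frac{|z|^2}{\rho^2}\ge\frac{\delta^2}{160}$, because $\rho^2\le2|z|^2$.
* If $|z|^2<a$, then $a/\rho^2>\frac12$ and $\rho^2<2a$, so it is at least $\frac{\kappa\delta}{\rho^2}(2e^{-C_1}-2C_1\delta)\ge e^{-C_1}\frac{\kappa\delta}{2a}=\frac{e^{-C_1}\delta}{2K}$.

Let $\lambda$ be the smaller of the two values. In general $\mathcal Lf=w\cdot\nabla\varphi+4\kappa a\rho^{-4}\ge-C|z|^2\rho^{-2}\ge-C$, so Dynkin gives $\mathbb Ef_\delta-f\ge-C\delta=:-B$. $\square$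

## 8. A cell that loses a fixed amount of energy in time $O(\log\frac1\kappa)$

Take $\delta,K,\kappa_0,\lambda,B$ from Lemma 7. Let $V(\tau,\cdot)=v_i$ for $\tau\in[(i-1)\delta,i\delta)$, with $v_1,v_2,\dots$ independent copies of $v$. Let $w_j(y)=y_j\chi^*(y)$, $j=1,2$, where $\chi^*\in C_c^\infty$ is supported in the interior of $3Q$, $0\le\chi^*\le1$, $\chi^*=1$ on $2Q$. For a realization $V$, let $u$ solve $\partial_\tau u+V\cdot\nabla u=\kappa\Delta u$ on $\mathbb R^2$, $u(0)=w_j$, and put, with Lemma 2,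
$$\mathcal D_j(V,\kappa,s)=\|w_j\|^2-\|u(s)\|^2=\tfrac12\int_{\mathbb R^2}\mathbb E|w_j(X_s^x)-w_j(X_s'^x)|^2dx, \tag{21}$$
$X,X'$ being the backward processes of (6) with $t=s$, $\nu=\kappa$, $b=V$. At $s=k\delta$ they pass successively through the fields $-v_k,\dots,-v_1$. The $v_i$ are independent, with the same law as $-v_i$. So, for the joint randomness of $V$ and noise, $(X_{k\delta},X'_{k\delta})$ has the law of the $k$-th state $(X_k,X'_k)$ of the Markov chain whose steps are (14) with a fresh $v$ each time. That is why we wanted $v$ and $-v$ to have the same law.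

**Lemma 8 (cell).** There are a choice of $R$ and constants $\gamma,c_*,q_*,\kappa_*>0$ (all absolute) such that for every $\kappa\in(0,\kappa_*]$ there exist $k\in\mathbb N$ with $k\delta\le\frac1\gamma\log\frac1\kappa$ and $j\in\{1,2\}$ with
$$\mathbb P_V\big(\mathcal D_j(V,\kappa,k\delta)\ge c_*\big)\ge q_*.$$

*Proof.* Fix $R\ge2$ with $10(\lambda+B)/R\le\lambda/8$, possible since $\lambda,B$ do not depend on $R$. Let $n=\lceil\frac8\lambda\log\frac1\kappa\rceil$ and $S=n\delta$. For small $\kappa$, $n\le\frac{16}\lambda\log\frac1\kappa$; set $\gamma=\lambda/(16\delta)$, so $n\delta\le\frac1\gamma\log\frac1\kappa$. Below, "$\kappa$ small" means below an absolute threshold; note $\kappa S\to0$ as $\kappa\to0$. Run the chain from $X_0=X'_0=x$ with $x$ uniform in $Q$; $X_s$ also denotes the process at intermediate times when we speak of paths.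

**Step 1 (noise does little damage).** We must know that particles rarely leave the good region. Write $\operatorname{osc}=\sup_{r,r'\le S}\sqrt{2\kappa}|W_r-W_{r'}|\le2\sqrt{2\kappa}\sup_{r\le S}|W_r|$. By Doob and $\mathbb E|W_S|^2=2S$,
$$\mathbb P(\operatorname{osc}\ge m)\le\frac{8\kappa}{m^2}\,\mathbb E|W_S|^2=\frac{16\kappa S}{m^2}. \tag{22}$$
A path started in $Q$ is at each time at distance at most $\operatorname{osc}$ from $Q$: if it is outside $Q$, consider the last earlier time at which it was in $Q$; since then it has moved by noise alone, as $v=0$ outside $Q$.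

By volume preservation the law of $X_i$ has density at most $1/|Q|$. Split the complement of $Q'$ into $Q\setminus Q'$, of area $8R-4$, the frame $[-R-1,R+1]^2\setminus Q$, of area $8R+4$, and the rest, which is at distance more than $1$ from $Q$. With $|Q|=4R^2$,
$$\mathbb P(X_i\notin Q')\le\frac2R+\frac3R+16\kappa S.$$

**Step 2 (the mean logarithm stays bounded above).** Put $Z_i=X_i-X'_i$. From $|X_n|\le\sqrt2R+\operatorname{osc}$ we get $|X_n|^2\le4R^2+16\kappa\sup_{r\le S}|W_r|^2$, so $\mathbb E|X_n|^2\le4R^2+16\kappa\cdot4\cdot2S=4R^2+128\kappa S$, and the same for $X'_n$. Hence $\mathbb E|Z_n|^2\le16R^2+512\kappa S$. With $a\le1$ and, for $\kappa$ small, $\kappa S\le1$, Jensen gives $\mathbb Ef_n\le\Lambda_R:=\frac12\log(16R^2+513)$.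

**Step 3 (counting).** If the particles stayed close for all $n$ steps, the mean logarithm would rise too much. Let $G_i=\{X_i,X'_i\in Q',\ |Z_i|\le1\}$. Lemma 7 at each step and $f_0=\frac12\log a$, $a\ge\kappa$, give
$$\lambda n-(\lambda+B)\sum_{i<n}\mathbb P(G_i^c)\le\mathbb Ef_n-f_0\le\Lambda_R+\tfrac12\log\tfrac1\kappa\le\tfrac{\lambda n}8 ,$$
where we used $\frac12\log\frac1\kappa\le\frac{\lambda n}{16}$ and, for $\kappa$ small, $\Lambda_R\le\frac{\lambda n}{16}$. By Step 1, $\mathbb P(G_i^c)\le\mathbb P(|Z_i|>1)+\frac{10}R+32\kappa S$. By the choice of $R$, and since $32(\lambda+B)\kappa S\le\frac\lambda8$ for $\kappa$ small,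
$$(\lambda+B)\sum_{i<n}\mathbb P(|Z_i|>1)\ge\big(1-\tfrac18-\tfrac18-\tfrac18\big)\lambda n\ge\tfrac{\lambda n}2 .$$
So some $k<n$ has $\mathbb P(|Z_k|>1)\ge p_0:=\frac\lambda{2(\lambda+B)}$. Here $k\ge1$ because $Z_0=0$, and $k\delta\le\frac1\gamma\log\frac1\kappa$. If $|Z_k|>1$, one of the two components $Z_k^j$ exceeds $2^{-1/2}$ in absolute value, so for some $j$, $\mathbb P(|Z^j_k|>2^{-1/2})\ge p_0/2$.

**Step 4 (from the average to a realization of $V$).** We return to the backward processes. Let $F(V)=\frac1{|Q|}\int_Q\mathbb P(|X^j_{k\delta}-X'^j_{k\delta}|>2^{-1/2}\mid V)\,dx$ (upper index: component). By the identification of laws, $\mathbb E_VF\ge p_0/2$. As $0\le F\le1$, $\mathbb E_VF\le\mathbb P_V(F\ge\frac{p_0}4)+\frac{p_0}4$, so $\mathbb P_V(F\ge\frac{p_0}4)\ge\frac{p_0}4=:q_*$.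

**Step 5 (energy loss).** We show that $F(V)\ge p_0/4$ forces a loss. Let $A$ be the event that the oscillations of $\sqrt{2\kappa}W$ and $\sqrt{2\kappa}W'$ on $[0,S]$ are both less than $R$. On $A$, particles started in $Q$ lie in $2Q$ (Step 1), where $w_j(y)=y_j$. By (22), $\mathbb P(A^c)\le32\kappa S/R^2\le p_0/8$ for $\kappa$ small, whatever $V$ is. When $F(V)\ge p_0/4$,
$$\mathcal D_j(V,\kappa,k\delta)\ge\tfrac12\int_Q\mathbb E|w_j(X)-w_j(X')|^2dx\ge\tfrac14|Q|\Big(\frac{p_0}4-\frac{p_0}8\Big)=\frac{p_0R^2}8=:c_*.\qquad\square$$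

From now on $R$ is the one fixed in Lemma 8, so norms of $w_j$ and areas of multiples of $Q$ are absolute constants; in particular $\|w_j\|_\infty\le3R$.

## 9. Transplanting a cell into the torus

The cell sits in the torus next to other cells with their own fields. We need that this does not spoil its loss of energy.

**Lemma 9 (transfer).** Let $L,\ell,A>0$, $10R\ell<1$, $c\in\mathbb T^2$, $j\in\{1,2\}$, and let $V$ be a realization of the random field, possibly set to $0$ after some time. Suppose $b$ (divergence free, piecewise constant in time, smooth in $x$) and smooth $u_0$ on $\mathbb T^2$ satisfy, on $c+5\ell Q$,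
$$b(t,x)=L\ell\,V\big(Lt,\tfrac{x-c}\ell\big),\qquad u_0(x)=A\,w_j\big(\tfrac{x-c}\ell\big).$$
Then for $s\in[0,L]$ and $\kappa=\nu/(\ell^2L)$,
$$2D_{s/L}(\nu)\ge A^2\ell^2\big[\mathcal D_j(V,\kappa,s)-C_3\kappa s\big], \tag{23}$$
with $C_3$ absolute.

*Proof.* **Step 1 (coupling).** We compare the torus particle with a particle that sees only $V$. Change variables $y=(x-c)/\ell$, $\tau=Lt$; as computed after (12), this turns (1) near the cell into the equation with field $V$ and diffusivity $\kappa$, and the noise $\ell^{-1}\sqrt{2\nu}\,W_{\tau/L}$ is $\sqrt{2\kappa}$ times a Brownian motion in $\tau$. Let $X$ be the rescaled lifted torus process and $\tilde X$ the process on $\mathbb R^2$ with the field $V$ alone, driven by the same noise and with the same starting point; similarly $X',\tilde X'$. Put $\pi_s=16\kappa s/R^2$, which by (22) bounds the probability that the oscillation of $\sqrt{2\kappa}W$ on $[0,s]$ is at least $R$.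

**Step 2 (particles from far away do not matter).** We bound the part of $\mathcal D_j$ outside $4Q$. If the oscillation is less than $R$, $\tilde X$ started outside $4Q$ cannot reach $3Q$: up to the first time it reaches $3Q$ it moves by noise alone, and it must cover a distance at least $R$. Since $w_j$ is supported in $3Q$, and by pathwise volume preservation,
$$\int_{\mathbb R^2\setminus4Q}\mathrm{Var}(w_j(\tilde X_s^y))dy\le\|w_j\|_\infty^2\,\mathbb E\Big[1_{\operatorname{osc}\ge R}\,\big|\{y:\tilde X_s^y\in3Q\}\big|\Big]\le\|w_j\|_\infty^2\,|3Q|\,\pi_s .$$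

**Step 3 (particles from $4Q$ see only the cell).** Let $A_0$ be the event that both oscillations are less than $R$; $\mathbb P(A_0^c)\le2\pi_s$. On $A_0$, for $y\in4Q$, $X=\tilde X\in5Q$ on $[0,s]$. Indeed, until exit from the interior of $5Q$ the drifts agree, so the paths agree. To exit, the path would have to go from $\partial(4Q)$ to $\partial(5Q)$ while outside $4Q$, hence by noise alone, over a distance at least $R$, which is impossible. The same holds for $X'$.

**Step 4 (conclusion).** By (7) on $\mathbb T^2$, restricted to starting points in $c+4\ell Q$, and Step 3,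
$$2D_{s/L}(\nu)\ge\tfrac12A^2\ell^2\int_{4Q}\mathbb E\big[1_{A_0}|w_j(\tilde X_s)-w_j(\tilde X'_s)|^2\big]dy .$$
The full $\mathcal D_j(V,\kappa,s)$ differs from $\frac12\int_{4Q}\mathbb E[1_{A_0}|\cdot|^2]$ by the part outside $4Q$ (Step 2) and by the part on $A_0^c$, which is at most $\frac12\cdot4\|w_j\|_\infty^2|4Q|\cdot2\pi_s$. So the right side is at least $A^2\ell^2[\mathcal D_j-\|w_j\|_\infty^2|3Q|\pi_s-4\|w_j\|_\infty^2|4Q|\pi_s]$, which is (23). $\square$

## 10. Infinitely many cells: proof of Theorem B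

By Section 6, take $d=2$. We use one cell for each of a sequence of diffusivities $\nu_n\to0$, and the freedom to let the sequence tend to zero as fast as we like.

**Step 1 (parameters).** We tune the cells so that the norms are summable with polynomial factors to spare. For $n\ge1$ and $L_n\ge1$ to be chosen, put
$$\ell_n=n^{-1}L_n^{-p/2},\quad A_n=n^{-1},\quad\kappa_n=e^{-\gamma L_n},\quad\nu_n=\ell_n^2L_n\kappa_n .$$
As $\ell_n^2L_n=n^{-2}L_n^{1-p}\le1$, we have $\nu_n\le e^{-\gamma L_n}$, that is, $|\log\nu_n|\ge\gamma L_n$. Choose $L_n$ so large that $\kappa_n\le\kappa_*$, $C_3\kappa_nL_n\le c_*/2$, $\ell_n\le2^{-n-5}/R$, $\nu_n\le1/n$, $\nu_n<1/5$ and $\varepsilon(\nu_n)\le n^{-5}$. This is possible: for fixed $n$, as $L_n\to\infty$ we have $\nu_n\to0$, hence $\varepsilon(\nu_n)\to0$, and $\ell_n\to0$.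

**Step 2 (fields and datum).** We place the cells. Lemma 8 with $\kappa=\kappa_n$ gives $k_n$, $j_n$ and a realization $V_n$ with $\mathcal D_{j_n}(V_n,\kappa_n,k_n\delta)\ge c_*$ and $k_n\delta\le\frac1\gamma\log\frac1{\kappa_n}=L_n$; set $V_n=0$ after time $k_n\delta$. Since $\sum_n10R\ell_n\le\frac{10}{32}<1$, we can choose centers $c_n$ on a horizontal line so that the squares $c_n+5\ell_nQ$ are pairwise disjoint in $\mathbb T^2$. Put
$$b=\sum_nL_n\ell_nV_n\Big(L_nt,\frac{x-c_n}{\ell_n}\Big),\qquad u_0=\sum_nA_nw_{j_n}\Big(\frac{x-c_n}{\ell_n}\Big).$$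

**Step 3 (regularity).** The supports are disjoint, so
$$\|\nabla b(t)\|_p^p=\sum_nL_n^p\ell_n^2\|\nabla V_n(L_nt)\|_{L^p(\mathbb R^2)}^p\le C\sum_nn^{-2}<\infty,\qquad\|b(t)\|_p^p\le C\sum_nL_n^p\ell_n^{p+2}<\infty .$$
The bounds are uniform in $t$, so the partial sums converge in $L^\infty_tW^{1,p}_x$, and $b\in L^\infty([0,1],W^{1,p})$ is divergence free. Also $\|u_0\|_\infty\le3R$, and since the Dirichlet integral is scale invariant in dimension $2$, $\|\nabla u_0\|^2=\sum_nA_n^2\|\nabla w_{j_n}\|^2<\infty$.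

**Step 4 (lower bound).** We apply transfer to the finite sums, which are smooth, and pass to the limit. Let $b^{(M)},u_0^{(M)}$ be the sums over $n\le M$. For $M\ge n$, Lemma 9 with $\nu=\nu_n$, $s=k_n\delta$ gives
$$2D_1^{(M)}(\nu_n)\ge A_n^2\ell_n^2(c_*-C_3\kappa_nL_n)\ge\tfrac{c_*}2n^{-4}L_n^{-p} .$$
As $M\to\infty$, $b^{(M)}\to b$ in $L^1_{t,x}$ and $u^{(M)}_0\to u_0$ in $L^2$, bounded in $L^\infty$. By Lemma 5(ii), then $L_n\le|\log\nu_n|/\gamma$, then $n^{-4}=n\cdot n^{-5}\ge n\,\varepsilon(\nu_n)$,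
$$D_1(\nu_n)\ge\tfrac{c_*}4n^{-4}L_n^{-p}\ge\tfrac{c_*\gamma^p}4n^{-4}|\log\nu_n|^{-p}\ge\tfrac{c_*\gamma^p}4\,n\,\varepsilon(\nu_n)|\log\nu_n|^{-p} .$$
Since $\nu_n\to0$, Theorem B follows. $\square$

With $\varepsilon(\nu)=1/\log\log(1/\nu)$, which is positive on $(0,1/5)$ because $\log5>1$, this reads: for every $r>p$,
$$|\log\nu_n|^rD_1(\nu_n)\ge c\,n\,|\log\nu_n|^{r-p}/\log\log(1/\nu_n)\to\infty .$$
This proves (b), with one pair $(b,u_0)$ for all $r>p$.

## 11. All small diffusivities at once: proof of Theorem C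

Again $d=2$.

*Proof of part 1.* One cell suffices when $b$ and $u_0$ may depend on $\nu$. Take a cell with $\ell^2=\varsigma L^{-p}$ and datum amplitude $A$, where $\varsigma\le1$ and $A$ are small constants depending only on $p$, such that for all $L\ge1$, all realizations and both $j$: $\|\nabla b(t)\|_p^p=L^p\ell^2\|\nabla V\|_p^p=\varsigma\|\nabla V\|_p^p\le1$, $\|u_0\|_\infty+\|u_0\|_{W^{1,2}}\le1$ (note $\|\nabla u_0\|=A\|\nabla w_j\|$ and $\|u_0\|=A\ell\|w_j\|$), and $10R\ell<1$. Let $\kappa=e^{-\gamma L}$ and $\nu=\ell^2L\kappa=\varsigma L^{1-p}e^{-\gamma L}$. As $L$ ranges over $[L_0,\infty)$, $\nu$ covers an interval $(0,\nu_0]$, and $|\log\nu|\ge\gamma L$. For $L_0$ large, $\kappa\le\kappa_*$ and $C_3\kappa L\le c_*/2$. Lemma 8 gives $k,j$ and $V$ with $\mathcal D_j(V,\kappa,k\delta)\ge c_*$, $k\delta\le L$, and Lemma 9 gives $D_1(\nu)\ge\frac14A^2\ell^2c_*=\frac14A^2\varsigma c_*L^{-p}\ge c|\log\nu|^{-p}$. $\square$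

For part 2 one pair must serve every small $\nu$. A realization $V$ that is good for one $\kappa$ must be good for nearby ones too, and finitely many realizations must cover a long range of $\kappa$.

**Lemma 10 (stability in $\kappa$).** If $\kappa\le\kappa'\le(1+\eta)\kappa$, then $\mathcal D_j(V,\kappa',s)\ge\mathcal D_j(V,\kappa,s)-\eta\|w_j\|^2$.

*Proof.* Let $u,u'$ be the cell solutions for $\kappa,\kappa'$, with the same $V$ and $w_j$, and $e=u-u'$. Then $\partial_\tau e+V\cdot\nabla e=\kappa\Delta e-(\kappa'-\kappa)\Delta u'$, so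
$$\tfrac12\tfrac d{d\tau}\|e\|^2+\kappa\|\nabla e\|^2=(\kappa'-\kappa)\int\nabla u'\cdot\nabla e\le\kappa\|\nabla e\|^2+\tfrac{(\kappa'-\kappa)^2}{4\kappa}\|\nabla u'\|^2 .$$
By the energy identity $\int_0^s\|\nabla u'\|^2\le\|w_j\|^2/(2\kappa')$, and $e(0)=0$. So $\|e(s)\|^2\le\frac{(\kappa'-\kappa)^2}{4\kappa\kappa'}\|w_j\|^2\le\frac{\eta^2}4\|w_j\|^2$. Finally
$$\mathcal D_j(V,\kappa,s)-\mathcal D_j(V,\kappa',s)=\|u'(s)\|^2-\|u(s)\|^2\le\|e(s)\|\big(\|u'(s)\|+\|u(s)\|\big)\le\tfrac\eta2\|w_j\|\cdot2\|w_j\| .\qquad\square$$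

*Proof of part 2.* Fix $\eta=c_*/(2\max_j\|w_j\|^2)$.

**Step 1 (a finite family of good realizations for each scale).** For $n\ge n_0$ set
$$L_n=2^n,\qquad\ell_n^2=n^{-3}2^{-np},\qquad A_n=n^{-3/2},\qquad I_n=\lceil c_In\rceil,$$
with $n_0$ so large that $e^{-\gamma L_{n_0}/4}\le\kappa_*$. Consider the points $\kappa^{(m)}=e^{-\gamma L_n}(1+\eta)^m$, $m\ge0$, that lie in $[e^{-\gamma L_n},e^{-\gamma L_n/4}]$; there are at most $C2^n$. For each $m$ Lemma 8 gives $k_m,j_m$ with $k_m\delta\le\frac1\gamma\log(1/\kappa^{(m)})\le L_n$. Take independent random fields $V_{n,1},\dots,V_{n,I_n}$. The probability that for some $m$ no $i\le I_n$ satisfies $\mathcal D_{j_m}(V_{n,i},\kappa^{(m)},k_m\delta)\ge c_*$ is at most $C2^n(1-q_*)^{I_n}$, which is less than $1$ if $c_I$ is a large constant. Fix realizations such that every $m$ has a good $i$.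

**Step 2 (placement and regularity).** For each $(n,i,j)$ with $n\ge n_0$, $i\le I_n$, $j\in\{1,2\}$, place in disjoint squares $c_{n,i,j}+5\ell_nQ$ a cell with field $L_n\ell_nV_{n,i}(L_nt,(x-c_{n,i,j})/\ell_n)$ and datum $A_nw_j((x-c_{n,i,j})/\ell_n)$. This is possible since $\sum_{n\ge n_0}2I_n\cdot10R\ell_n<1$ for $n_0$ large. As in Section 10,
$$\|\nabla b\|_{L^\infty L^p}^p\le C\sum_nI_nL_n^p\ell_n^2\le C\sum_nn^{-2},\qquad\|\nabla u_0\|^2\le C\sum_nI_nA_n^2\le C\sum_nn^{-2},$$
$\|u_0\|_\infty\le3R$, the $L^p$ norm of $b$ is finite since $\ell_n\le1$, and the partial sums converge in $L^\infty_tW^{1,p}$ and $W^{1,2}$.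

**Step 3 (the scales overlap).** We check that every small $\nu$ is served by some $n$. Let $J_n=\{\ell_n^2L_n\kappa:\ e^{-\gamma L_n}\le\kappa\le e^{-\gamma L_n/4}\}$. Since $L_{n+1}/4=L_n/2$,
$$\frac{\ell_{n+1}^2L_{n+1}e^{-\gamma L_{n+1}/4}}{\ell_n^2L_ne^{-\gamma L_n}}=\Big(\frac n{n+1}\Big)^32^{1-p}e^{\gamma2^n/2}\ge1\quad\text{for all }n\ge n_0,$$
if $n_0$ is large. So the lower end of $J_n$ lies below the upper end of $J_{n+1}$. The upper ends tend to $0$, hence $\bigcup_{n\ge n_0}J_n\supset(0,\nu_0)$ for some $\nu_0>0$.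

**Step 4 (lower bound).** Let $\nu=\ell_n^2L_n\kappa\in J_n$. Let $m$ be the largest index in the net with $\kappa^{(m)}\le\kappa$; then $\kappa\le(1+\eta)\kappa^{(m)}$. Take a good $i$ for $m$. By Lemma 10, $\mathcal D_{j_m}(V_{n,i},\kappa,k_m\delta)\ge c_*-\eta\|w_{j_m}\|^2\ge c_*/2$. For $n_0$ large, $C_3\kappa L_n\le C_32^ne^{-\gamma2^n/4}\le c_*/4$. Lemma 9 for partial sums containing the cell $(n,i,j_m)$, with $s=k_m\delta$, and then Lemma 5(ii) give
$$D_1(\nu)\ge\tfrac12A_n^2\ell_n^2\cdot\tfrac{c_*}4=\tfrac{c_*}8\,n^{-6}2^{-np} .$$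
Since $\ell_n^2L_n=n^{-3}2^{n(1-p)}\le1$, $\nu\le\kappa\le e^{-\gamma2^n/4}$. So $2^n\le\frac4\gamma|\log\nu|$, and, after decreasing $\nu_0$, $n\le C\log\log(1/\nu)$. Hence
$$D_1(\nu)\ge c\,|\log\nu|^{-p}\Big(\log\log\frac1\nu\Big)^{-6}\quad\text{for all }\nu\in(0,\nu_0),$$
and $|\log\nu|^rD_1(\nu)\to\infty$ for every $r>p$. $\square$
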